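# Two solitons at logarithmic distance cannot coexist in the mass-critical gKdV equation

## A bounded antiderivative of $\Lambda Q$

Throughout, $(g,h)=\int_{\mathbb R}gh$. Let
$$Q(y)=3^{1/4}\cosh(2y)^{-1/2},\qquad Q''+Q^5=Q,$$
be the positive even ground state, and set
$$\Lambda Q=\tfrac12Q+yQ',\qquad L=-\partial_y^2+1-5Q^4 .$$
The proof turns on one function:
$$\rho(y)=-\int_y^\infty\Lambda Q=yQ(y)+\tfrac12\int_y^\infty Q .$$
The second formula follows from $\int_y^\infty y'Q'(y')\,dy'=-yQ(y)-\int_y^\infty Q$. Thus $\rho'=\Lambda Q$, $\rho(+\infty)=0$ and $\rho(-\infty)=\frac12\int Q>0$. The function $\rho$ is bounded and decays exponentially on the right, but on the left it tends to a positive constant. It satisfies two identities. For smooth decaying $g$,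
$$(\partial_yLg,\rho)=2(g,Q),\tag{1}$$
$$\int\rho\,\Lambda Q=\int\rho\rho'=\tfrac12\big[\rho^2\big]_{-\infty}^{+\infty}=-\tfrac18\Big(\int Q\Big)^2\neq0 .\tag{2}$$
For (1), integrate by parts: $(\partial_yLg,\rho)=-(Lg,\Lambda Q)=-(g,L\Lambda Q)$. Then use $L\Lambda Q=-2Q$, which comes from scaling: $Q_\lambda(y)=\lambda^{-1/2}Q(y/\lambda)$ solves $Q_\lambda''+Q_\lambda^5=\lambda^{-2}Q_\lambda$, and $-\Lambda Q$ is its $\lambda$-derivative at $\lambda=1$; differentiating the equation gives $(\Lambda Q)''+5Q^4\Lambda Q=2Q+\Lambda Q$.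

Here is what $\rho$ is for. In a frame moving with speed $1$, a solution close to one soliton of scale $\lambda\approx1$ is the soliton plus a small $\varepsilon$ with
$$\varepsilon_t\approx\partial_yL\varepsilon+\frac{\dot\lambda}{\lambda}\Lambda Q+mQ' .$$
Pair this with $\rho$. Since $(Q',\rho)=-(Q,\Lambda Q)=0$, we get
$$\frac{d}{dt}(\varepsilon,\rho)\approx2(\varepsilon,Q)-\tfrac18\Big(\int Q\Big)^2\frac{\dot\lambda}{\lambda}.$$
So if $(\varepsilon,Q)$ keeps one sign and is not integrable in time, and if $(\varepsilon,\rho)$ stays under control, then $\lambda$ cannot converge. We shall show that two solitons at logarithmic distance would force exactly this situation. One difficulty is visible now: $\varepsilon$ is only in $H^1$ and $\rho\notin L^2$, so $(\varepsilon,\rho)$ has no meaning until we cut $\rho$ off, and the cut-off has a price.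

## The statement about two solitons

The generalized Korteweg–de Vries equation is $\partial_tu+\partial_x(\partial_x^2u+|u|^{p-1}u)=0$, and its Cauchy problem is locally well-posed in $H^1$ (Kenig–Ponce–Vega). An **$H^1$ solution** on $[t_0,\infty)$ is a solution in the sense of that theory; in particular $u\in C([t_0,\infty),H^1)$. For $p=5$ the equation reads
$$\partial_tu+\partial_x(\partial_x^2u+u^5)=0. \tag{3}$$
Its solitons are $Q_\lambda(x-\lambda^{-2}t-x_0)$. Indeed, inserting this function gives $(-\lambda^{-2}Q_\lambda+Q_\lambda''+Q_\lambda^5)'=0$.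

Tien Vinh Nguyen, "Strongly interacting multi-solitons with logarithmic relative distance for gKdV equation", arXiv:1705.07319 (2017), shows the following for an integer $p>2$, $p\ne5$. There is an $H^1$ solution with
$$\|u(t)-(Q(\cdot-t-\log(ct))+\sigma Q(\cdot-t+\log(ct)))\|_{H^1}\to0,$$
where $Q$ is now the ground state for the power $p$, $\sigma=-1$ if $2<p<5$, $\sigma=1$ if $p>5$, and
$$c(p)=\sqrt{\tfrac{8(p-1)}{|5-p|}}\,(2p+2)^{\frac1{p-1}}\|Q\|_{L^2}^{-1}.$$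
At $p=5$ this constant is undefined, and the paper conjectures that no such solution exists. We prove the conjecture, in the following form.

**Theorem.** Let $p=5$, $\sigma\in\{-1,1\}$, and let $\alpha_1,\alpha_2\in\mathbb R$ satisfy $\alpha:=\alpha_1-\alpha_2\in(1,2]$. Let $d_1,d_2:[t_0,\infty)\to\mathbb R$ be continuous with $d_j(t)=\alpha_j\log t+O(1)$ as $t\to+\infty$. Then there is no $H^1$ solution $u$ on $[t_0,\infty)$ with
$$\big\|u(t)-Q(\cdot-t-d_1(t))-\sigma Q(\cdot-t-d_2(t))\big\|_{H^1}\to0\qquad(t\to+\infty).\tag{4}$$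

The conjecture is the case $\alpha_1=1$, $\alpha_2=-1$, $\alpha=2$, $d_1=\log(ct)$, $d_2=-\log(ct)$, for every $c>0$ and both signs. Nothing is claimed for $\alpha>2$ or $\alpha\le1$.

We write $M(g)=\int g^2$ and $E(g)=\frac12\int g_x^2-\frac16\int g^6$ for the conserved mass and energy.

## Mass crossing the midpoint, computed by hand

Use the frame $y=x-t$, in which (3) becomes $u_t=u_y-(u_{yy}+u^5)_y$. Let $\psi_c$ be smooth and nonincreasing, equal to $1$ for $y\le-1$ and to $0$ for $y\ge1$, and let $f_c=-\psi_c'\ge0$, so $\int f_c=1$. For smooth decaying solutions,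
$$-2\int\psi_cuu_{yyy}=2\int(\psi_cu)_yu_{yy}=-2\int f_cuu_{yy}+\int f_cu_y^2=3\int f_cu_y^2-\int f_c''u^2,$$
$$-2\int\psi_cu(u^5)_y=-\tfrac53\int\psi_c(u^6)_y=-\tfrac53\int f_cu^6,\qquad 2\int\psi_cuu_y=\int f_cu^2,$$
and therefore
$$\frac d{dt}\int\psi_cu^2=\int f_c\big(3u_y^2+u^2-\tfrac53u^6\big)-\int f_c''u^2 .$$

**One soliton.** For $u=Q(y-y_0)$, which is stationary, the right side must vanish. It does: with $Q'^2=Q^2-\frac13Q^6$ we get $3Q'^2+Q^2-\frac53Q^6=4Q^2-\frac83Q^6$, while $(Q^2)''=2Q'^2+2QQ''=4Q^2-\frac83Q^6$.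

**Two tails.** Put solitons $Q(y-y_1)$ and $\sigma Q(y-y_2)$ far to the right and to the left of $0$. Since $Q\sim Ae^{-|y|}$ with $A=12^{1/4}$, near $y=0$ the sum looks like $T_0=a_1e^y+\sigma a_2e^{-y}$ with $a_1=Ae^{-y_1}$, $a_2=Ae^{y_2}$. Then
$$3T_0'^2+T_0^2=4a_1^2e^{2y}+4a_2^2e^{-2y}-4\sigma a_1a_2,\qquad(T_0^2)''=4a_1^2e^{2y}+4a_2^2e^{-2y},$$
$$\int f_c(3T_0'^2+T_0^2)-\int f_c''T_0^2=-4\sigma a_1a_2=-4\sigma A^2e^{-z},\qquad z=y_1-y_2 .\tag{5}$$
The result does not depend on the shape of the cut-off. So mass crosses the midpoint at rate $4A^2e^{-z}$, in a direction fixed by $\sigma$.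

**A formal check for $p\ne5$.** With $Q_v(x)=v^{\frac1{p-1}}Q(\sqrt v\,x)$, of speed $v$, we have $M(Q_v)=v^{\frac{5-p}{2(p-1)}}M(Q)$. The quadratic terms of the flux do not depend on $p$, and the tail constant is $A_p=(2p+2)^{1/(p-1)}$. Suppose the crossing mass only changes the speeds. Then near $v=1$ we have $\frac{5-p}{2(p-1)}M(Q)\dot v_2=-4\sigma A_p^2e^{-z}$ and $\dot v_1=-\dot v_2$, so
$$\ddot z=-2\dot v_2=\frac{16\,\sigma(p-1)A_p^2}{(5-p)M(Q)}e^{-z}.$$
Inserting $z=2\log(ct)$, for which $\ddot z=-2t^{-2}$ and $e^{-z}=c^{-2}t^{-2}$, gives $c^2=-8\sigma(p-1)A_p^2/((5-p)M(Q))$. This is $c(p)^2$, with the stated signs of $\sigma$.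

**What changes at $p=5$.** Here $M(Q_\lambda)=M(Q)$ for every $\lambda$, so a soliton cannot store the crossing mass by changing its speed. The mass near the left soliton is about $M(Q)+2\sigma p_2$ with $p_2=(\varepsilon,Q_2)$. It tends to $M(Q)$ and changes at rate $-4\sigma A^2e^{-z}\approx-t^{-\alpha}\sigma$ up to constants. So one expects
$$p_2\approx2A^2\int_t^\infty e^{-z}ds\gtrsim t^{1-\alpha},$$
which is not integrable when $\alpha\le2$. The pairing with $\rho$ then moves $\lambda_2$ without bound. To make this a proof, we must show that $\varepsilon$ near the midpoint is too small to spoil (5) after integration in time. Most of the work goes there.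

## The ground state and its linearized operator

Constants $C,c>0$ change from line to line and may depend on $u$ and on the small parameter $\delta$ below. All estimates hold for $t$ large.

From $\cosh(2y)=\frac12e^{2|y|}(1+e^{-4|y|})$ we get $Q=Ae^{-|y|}(1+O(e^{-4|y|}))$. Also $Q'=-Q\tanh(2y)$, $Q'^2=Q^2-\frac13Q^6$, $Q''=Q-Q^5$, and by induction $|Q^{(k)}|\le C_kQ$. For $y\ge0$, $0\le1-\tanh(2y)\le\operatorname{sech}^2(2y)=\frac13Q^4$, so
$$0\le Q+Q'\le CQ^5\qquad(y\ge0).$$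
Multiplying $Q''+Q^5=Q$ by $Q$ gives $\int Q'^2+\int Q^2=\int Q^6$, and integrating the formula for $Q'^2$ gives $\int Q'^2=\int Q^2-\frac13\int Q^6$. Adding, $\int Q'^2=\frac13\int Q^6$, so $E(Q)=0$. By scaling $E(Q_\lambda)=0$ and $M(Q_\lambda)=M(Q)$. With $\Lambda Q_\lambda:=\frac12Q_\lambda+yQ_\lambda'$ we have $\partial_\lambda Q_\lambda=-\lambda^{-1}\Lambda Q_\lambda$. Differentiating $Q_\lambda''+Q_\lambda^5=\lambda^{-2}Q_\lambda$ in $\lambda$ gives
$$(\Lambda Q_\lambda)''+5Q_\lambda^4\Lambda Q_\lambda=\lambda^{-2}(2Q_\lambda+\Lambda Q_\lambda).\tag{6}$$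
Finally $LQ'=0$ (differentiate the equation in $y$), $(Q,\Lambda Q)=\frac12\int Q^2-\frac12\int Q^2=0$, and $(Q',\Lambda Q)=0$ by parity.

**Lemma 1.** $(Lg,g)\ge c\|g\|_{H^1}^2-C\big[(g,Q)^2+(g,Q')^2+(g,\Lambda Q)^2\big]$ for all $g\in H^1$.

**Proof.** This gives control of $\varepsilon$ once two directions are removed by modulation; the third product, $(g,Q)$, stays. First, the spectrum. We have
$$(Q^3)''=3Q^2Q''+6QQ'^2=9Q^3-5Q^7,\qquad\text{so}\qquad LQ^3=-8Q^3.$$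
Also $LQ'=0$, where $Q'$ has exactly one zero, and the essential spectrum is $[1,\infty)$. By Sturm theory the positive function $Q^3$ is the ground state, $-8$ is the only negative eigenvalue, $0$ is a simple eigenvalue, and $L$ is positive definite on $\{Q^3,Q'\}^\perp$.

Next we show that $(Lg,g)\ge0$ if $(g,Q)=0$. Write $g=aQ^3+dQ'+\beta$ and $\Lambda Q=\gamma Q^3+\eta_0$ with $\beta,\eta_0\perp Q^3,Q'$ (there is no $Q'$ part in $\Lambda Q$, which is even). From $(g,L\Lambda Q)=-2(g,Q)=0$ we get $(L\beta,\eta_0)=8a\gamma\|Q^3\|^2$. From $(L\Lambda Q,\Lambda Q)=-2(Q,\Lambda Q)=0$ we get $(L\eta_0,\eta_0)=8\gamma^2\|Q^3\|^2$. Here $\gamma\neq0$, since otherwise $\eta_0=0$ and $\Lambda Q=0$. The Cauchy–Schwarz inequality for the form of $L$ on $\{Q^3,Q'\}^\perp$ gives $64a^2\gamma^2\|Q^3\|^4\le(L\beta,\beta)\,8\gamma^2\|Q^3\|^2$, that is, $(L\beta,\beta)\ge8a^2\|Q^3\|^2$. Hence $(Lg,g)=-8a^2\|Q^3\|^2+(L\beta,\beta)\ge0$. Suppose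 equality holds. If $a=0$, then $\beta=0$. If $a\ne0$, equality in Cauchy–Schwarz gives $\beta=k\eta_0$, and $8k\gamma^2\|Q^3\|^2=8a\gamma\|Q^3\|^2$ gives $a=k\gamma$. In both cases $g\in\operatorname{span}(\Lambda Q,Q')$.

Finally, compactness. If the lemma fails, there are $g_n$ with $\|g_n\|_{H^1}=1$ and $(Lg_n,g_n)\le\frac1n-n[\dots]$. Since $(Lg_n,g_n)\ge-C$, the brackets tend to $0$. Along a subsequence $g_n\rightharpoonup g$ in $H^1$, with $g\perp Q,Q',\Lambda Q$ and $\int Q^4g_n^2\to\int Q^4g^2$, so $(Lg,g)\le\liminf(Lg_n,g_n)\le0$. By the previous paragraph equality holds and $g\in\operatorname{span}(\Lambda Q,Q')$. Since $g$ is orthogonal to both functions, $g=0$. Then $(Lg_n,g_n)=1-5\int Q^4g_n^2\to1$, a contradiction. $\square$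

**Smooth approximation.** We use the Kenig–Ponce–Vega theorem in this form. For every $K$ there is $\tau(K)>0$ such that data with $\|u_0\|_{H^1}\le K$ have a solution in $C([0,\tau],H^1)$, unique in the Kenig–Ponce–Vega class; the map $u_0\mapsto u$ is continuous from $\{\|u_0\|_{H^1}\le K\}$ to $C([0,\tau],H^1)$; and $u_0\in H^5$ implies $u\in C([0,\tau],H^5)$. Given $[t_1,t_2]\subset[t_0,\infty)$, put $K=1+\sup_{[t_1,t_2]}\|u\|_{H^1}$ and take $u_{0,n}\in H^5$ with $u_{0,n}\to u(t_1)$ in $H^1$. Iterating on steps of length $\tau(K)$, for $n$ large we get $u_n\in C([t_1,t_2],H^5)$ with $u_n\to u$ in $C([t_1,t_2],H^1)$. Hence time-integrated identities and inequalities that hold for $u_n$ and involve only $H^1$-continuous quantities hold for $u$. In particular $M(u)$ and $E(u)$ are conserved.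

## Decomposition in the moving frame

From here on suppose $u$ is as in the Theorem, satisfying (4). We look for a contradiction.

**Step 1 (frame and parameters).** This step writes $u$ as two modulated solitons plus an $\varepsilon$ orthogonal to the directions that modulation can absorb. Let $\kappa=\frac{\alpha_1+\alpha_2}2$ and $y=x-t-\kappa\log t$, and write $u(t,y)$. Then
$$u_t=\Big(1+\frac\kappa t\Big)u_y-(u_{yy}+u^5)_y,\tag{7}$$
and $u\in C(H^1)\cap C^1(H^{-2})$. The given solitons are centered at $e_j=d_j-\kappa\log t$, so $e_1=\frac\alpha2\log t+O(1)$, $e_2=-\frac\alpha2\log t+O(1)$, and both are continuous.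

For $\pi=(\lambda_1,y_1,\lambda_2,y_2)$ put $\sigma_1=1$, $\sigma_2=\sigma$,
$$Q_j=\lambda_j^{-1/2}Q\Big(\frac{y-y_j}{\lambda_j}\Big),\quad\Lambda Q_j=\tfrac12Q_j+(y-y_j)Q_j',\quad T_\pi=Q_1+\sigma Q_2,$$
$$\Phi(v,\pi)=\big((v-T_\pi,\Lambda Q_1),(v-T_\pi,Q_1'),(v-T_\pi,\Lambda Q_2),(v-T_\pi,Q_2')\big).$$
Use $\partial_{\lambda_j}Q_j=-\lambda_j^{-1}\Lambda Q_j$, $\partial_{y_j}Q_j=-Q_j'$ and $(Q_j',\Lambda Q_j)=0$. A derivative that falls on $T_\pi$ gives a diagonal entry, or, if the two indices differ, a product of functions with distant centers. A derivative that falls on the test function gives $O(\|v-T_\pi\|_{L^2})$. So for $\lambda_j\in[\frac12,2]$, as $y_1-y_2\to\infty$,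
$$\partial_\pi\Phi=\mathcal D+O\big(\|v-T_\pi\|_{L^2}+|\lambda_1-1|+|\lambda_2-1|\big)+o(1),\quad \mathcal D=\operatorname{diag}\big(\|\Lambda Q\|^2,\|Q'\|^2,\sigma\|\Lambda Q\|^2,\sigma\|Q'\|^2\big).$$
Let $\pi^0(t)=(1,e_1,1,e_2)$. On $|\pi-\pi^0|\le r_0$ we have $\|v-T_\pi\|_{L^2}\le\|v-T_{\pi^0}\|_{L^2}+Cr_0$. So if $r_0,r_1$ are small, $\|v-T_{\pi^0}\|_{H^1}\le r_1$ and $t$ is large, then $\pi\mapsto\pi-\mathcal D^{-1}\Phi(v,\pi)$ is a $\frac12$-contraction of this ball. (It maps the ball into itself, since $|\mathcal D^{-1}\Phi(v,\pi^0)|\le C\|v-T_{\pi^0}\|_{H^1}\le r_0/2$ if $r_1$ is small compared with $r_0$.) Hence $\Phi(v,\cdot)$ has a unique zero in the ball, with $|\pi-\pi^0|\le C\|v-T_{\pi^0}\|_{H^1}$. With $v=u(t)$ we get $\pi(t)$ with $|\pi(t)-\pi^0(t)|\to0$.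

The parameters are $C^1$ in time although $e_j$ is only continuous. Indeed $(t,\pi)\mapsto\Phi(u(t),\pi)$ is $C^1$, because $u\in C^1(H^{-2})$ and $\Lambda Q_j,Q_j'\in H^2$ depend smoothly on $\pi$. Near each $t_*$ the implicit function theorem gives a $C^1$ branch of zeros through $\pi(t_*)$. By continuity of $\pi^0$ it stays in $|\pi-\pi^0(t)|\le r_0$ for $t$ near $t_*$, so by uniqueness it is $\pi(t)$.

Write $T=T_{\pi(t)}$ and $\varepsilon=u-T$. Then
$$(\varepsilon,Q_j')=(\varepsilon,\Lambda Q_j)=0,\quad N(t):=\|\varepsilon(t)\|_{H^1}\to0,\quad\lambda_j\to1,\quad y_1=\tfrac\alpha2\log t+O(1),\quad y_2=-\tfrac\alpha2\log t+O(1).\tag{8}$$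
**Notation.** We set
$$p_j=(\varepsilon,Q_j),\quad\nu=|\lambda_1-1|+|\lambda_2-1|\to0,\quad\ell_j=\frac{\dot\lambda_j}{\lambda_j},\quad m_j=\dot y_j+1+\frac\kappa t-\lambda_j^{-2},\quad\ell=\max|\ell_j|,\quad m=\max|m_j|,$$
$$q=Q_1+Q_2,\quad\omega_j=1+|y-y_j|,\quad z=y_1-y_2=\alpha\log t+O(1),\quad I=T^5-Q_1^5-\sigma Q_2^5 .$$
Note that $|\dot y_j|\le C(\nu+m+t^{-1})$. Since $T_t=-\sum\sigma_j(\ell_j\Lambda Q_j+\dot y_jQ_j')$ and $T_{yyy}+(Q_1^5+\sigma Q_2^5)_y=\sum\sigma_j\lambda_j^{-2}Q_j'$, equation (7) gives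
$$\varepsilon_t=\Big(1+\frac\kappa t\Big)\varepsilon_y-\varepsilon_{yyy}-(u^5-T^5)_y-I_y+\sum_j\sigma_j(\ell_j\Lambda Q_j+m_jQ_j').\tag{9}$$

**Step 2 (weights and sizes).** This step fixes the cut-off used for monotonicity and records how large every interaction is. Let
$$\beta=\alpha-1\in(0,1],\quad0<\delta\le\tfrac\beta{100},\quad\vartheta=1-\tfrac\delta\alpha,\quad\mu=1-\tfrac\delta{50},$$
$$\psi=\tfrac12(1-\tanh\vartheta y),\quad f=-\psi'=\tfrac\vartheta2\operatorname{sech}^2(\vartheta y),\quad|f^{(k)}|\le C_kf,\quad f\le Ce^{-2\vartheta|y|}.$$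
As $\alpha\le2$, $\vartheta\le1-\frac\delta2<\mu$. We keep $\psi_c,f_c$ from above. The rate $\vartheta<1$ is chosen so that $f$ at the solitons is as small as $t^{-\alpha+\delta}$ while a positivity with margin $1-\vartheta^2>0$ holds in Step 8.

For $t$ large $1/\lambda_j\ge\mu$, so $Q_j\le Ce^{-\mu|y-y_j|}$, $|Q_j^{(k)}|\le C_kQ_j$ and $|\Lambda Q_j|+|(\Lambda Q_j)'|\le C\omega_jQ_j$. We claim
$$\sup_y\omega_1\omega_2Q_1Q_2+\int\omega_1\omega_2Q_1Q_2+\sup_yf\omega_j^2Q_j^2+\int f\omega_j^2Q_j^2+\|fq^5\|_{L^2}\le Ct^{-\alpha+\delta},\quad\|f\omega_jQ_j\|_{L^2}\le Ct^{-\frac{\alpha-\delta}2}.\tag{10}$$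
With $S=|y-y_1|+|y-y_2|\ge z$ we have $\omega_1\omega_2Q_1Q_2\le C(1+S)^2e^{-\mu S}\le Ce^{-(1-\delta/25)S}$. The supremum is at most $Ce^{-(1-\delta/25)z}$. The integral is at most $C(1+z)e^{-(1-\delta/25)z}$, because $S=z$ on $[y_2,y_1]$ and $S$ grows linearly outside. Both are $\le Ct^{-\alpha+\delta}$, since $\alpha\delta/25\le2\delta/25<\delta$. Next, $f\le Ce^{-2\vartheta|y_j|+2\vartheta|y-y_j|}$ and $2\vartheta|y_j|=(\alpha-\delta)\log t+O(1)$, so $f\omega_j^2Q_j^2\le Ct^{-\alpha+\delta}\omega_j^2e^{-2(\mu-\vartheta)|y-y_j|}$, which gives the third and fourth bounds. Finally $\|fq^5\|_{L^2}\le\sup(fq^2)\|q^3\|_{L^2}$ and $\|f\omega_jQ_j\|_{L^2}^2\le\sup_y(f\omega_j^2Q_j^2)\int f\le Ct^{-\alpha+\delta}$.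

Likewise
$$\int\big[(1-\psi)+(1-\psi_c)\big]Q_2^2+\int(\psi+\psi_c)Q_1^2\le Ct^{-\alpha+\delta},\qquad|I|\le CQ_1Q_2q^3,\quad\|I\|_{L^1}+\|I\|_{L^2}\le Ct^{-\alpha+\delta}.\tag{11}$$
Indeed $1-\psi,\,1-\psi_c\le Ce^{2\vartheta y}\le Ce^{2\vartheta y_2}e^{2\vartheta|y-y_2|}$ and $\psi,\psi_c\le Ce^{-2\vartheta y}\le Ce^{-2\vartheta y_1}e^{2\vartheta|y-y_1|}$, with $\vartheta<\mu$. Every monomial of $I$ contains $Q_1Q_2$, so the bounds on $I$ follow from (10). Last, for fixed $R$,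
$$f\le C_Rt^{-\alpha+\delta}\ \text{ if }|y|\ge\tfrac\alpha2\log t-R,\qquad\sup_{|y|\le\frac\alpha2\log t-R}q\le Ce^{-R/2},\tag{12}$$
the second because there $|y-y_j|\ge R-C$ and $\mu\ge\frac12$.

**Step 3 (modulation equations).** This step bounds the drift of the parameters:
$$\ell+m\le C(N+t^{-\alpha+\delta}).\tag{13}$$
Let $g_j\in\{Q_j',\Lambda Q_j\}$. Then $0=\frac d{dt}(\varepsilon,g_j)=\langle\varepsilon_t,g_j\rangle+(\varepsilon,\partial_tg_j)$. Since $g_j$ depends on $t$ only through $\lambda_j,y_j$, $|\partial_tg_j|\le C(|\dot y_j|+\ell)\omega_j^2Q_j$, so $(\varepsilon,\partial_tg_j)=O(N(1+\ell+m))$. In $\langle\varepsilon_t,g_j\rangle$ move all derivatives to $g_j$. The linear terms and the term with $u^5-T^5$ are $O(N)$, and the $I$ term is $O(t^{-\alpha+\delta})$. The modulation terms are $\sigma_j(\ell_j(\Lambda Q_j,g_j)+m_j(Q_j',g_j))+O(t^{-\alpha+\delta}(\ell+m))$ by (10). As $(\Lambda Q_j,Q_j')=0$, $\|\Lambda Q_j\|=\|\Lambda Q\|$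 and $\|Q_j'\|=\lambda_j^{-1}\|Q'\|$, the vector $(\ell_1,m_1,\ell_2,m_2)$ solves a linear system whose matrix is an invertible diagonal matrix plus $o(1)$ and whose right side is $O(N+t^{-\alpha+\delta})$. This is (13).

The bound has no sign in it, and this is why $\rho$ is needed. At leading order the equation from $g_2=\Lambda Q_2$ reads $\sigma\ell_2\|\Lambda Q\|^2\approx(\varepsilon,L(\Lambda Q)')$, with $L(\Lambda Q)'=(L\Lambda Q)'+20Q^3Q'\Lambda Q=-2Q'+20Q^3Q'\Lambda Q$, all functions centered at $y_2$. This is the product of $\varepsilon$ with an odd function, whereas the mass budget informs us only about $(\varepsilon,Q_2)$, with $Q_2$ even about $y_2$.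

**Step 4 (coercivity near two solitons).** This step transfers Lemma 1 to $T$.

**Lemma 2.** For $t$ large, $\int(\varepsilon_y^2+\varepsilon^2-5T^4\varepsilon^2)\ge cN^2-C(p_1^2+p_2^2)$.

**Proof.** Take smooth $\zeta_1,\zeta_2$ with $\zeta_1^2+\zeta_2^2=1$, $\zeta_1=0$ for $y\le\frac{y_1+y_2}2-\frac z4$, $\zeta_1=1$ for $y\ge\frac{y_1+y_2}2+\frac z4$, and $|\zeta_j'|\le C/z$. Since $\sum\zeta_j\zeta_j'=0$, $\int\varepsilon_y^2=\sum_j\int((\zeta_j\varepsilon)_y)^2-\sum_j\int\zeta_j'^2\varepsilon^2$. We have $T^4=Q_1^4+Q_2^4+O(Q_1Q_2)$, and for $i\ne j$, $\zeta_i^2Q_j^4=o(1)$ uniformly, because $|y-y_j|\ge z/4$ on $\operatorname{supp}\zeta_i$. So the left side equals $\sum_jH_j(\zeta_j\varepsilon)+o(1)N^2$ with $H_j(g)=\int g_y^2+g^2-5Q_j^4g^2$. Translate Lemma 1 to $y_j$ and replace $Q(\cdot-y_j)$, $Q'(\cdot-y_j)$, $\Lambda Q(\cdot-y_j)$ by $Q_j,Q_j',\Lambda Q_j$, at a cost $o(1)\|g\|_{H^1}^2$ as $\lambda_j\to1$: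
$$H_j(g)\ge c\|g\|_{H^1}^2-C\big[(g,Q_j)^2+(g,Q_j')^2+(g,\Lambda Q_j)^2\big].$$
On $\operatorname{supp}(1-\zeta_j)$ also $|y-y_j|\ge z/4$, so $(\zeta_j\varepsilon,Q_j)=p_j+o(1)N$, and by (8) $(\zeta_j\varepsilon,Q_j')$ and $(\zeta_j\varepsilon,\Lambda Q_j)$ are $o(1)N$. Finally $\sum_j\|\zeta_j\varepsilon\|_{H^1}^2=N^2+\sum_j\int\zeta_j'^2\varepsilon^2\ge N^2$. $\square$

## Conservation laws reduce everything to $p_2$

**Step 5 (bounding $N$ by $p_2$).** This step shows that $p_2$ and $\nu$ control $\varepsilon$. By conservation and (4), $M(u)=2M(Q)$ and $E(u)=2E(Q)=0$. Since $M(T)=2M(Q)+2\sigma\int Q_1Q_2$ and $M(u)=M(T)+2(p_1+\sigma p_2)+M(\varepsilon)$,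
$$|p_1+\sigma p_2|\le C(N^2+t^{-\alpha+\delta}).\tag{14}$$
Now expand $0=E(u)+\frac12M(u)-M(Q)$ around $T$. As $E(Q_j)=0$, $E(T)+\frac12M(T)-M(Q)=O(\int Q_1Q_2)=O(t^{-\alpha+\delta})$. The linear term is $\int\varepsilon(T-T''-T^5)=\sum\sigma_j(1-\lambda_j^{-2})p_j-\int I\varepsilon$. The rest is $\frac12\int(\varepsilon_y^2+\varepsilon^2-5T^4\varepsilon^2)+O(N^3)$. By Lemma 2,
$$cN^2\le C(p_1^2+p_2^2)+C\nu(|p_1|+|p_2|)+Ct^{-\alpha+\delta}+CN^3 .$$
Insert $|p_1|\le|p_2|+C(N^2+t^{-\alpha+\delta})$ from (14). The new terms with $N^2$ carry a factor $|p_1|$, $|p_2|$, $\nu$ or $N$, all of which tend to $0$, so they are absorbed: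
$$N^2\le C(\nu+|p_2|)|p_2|+Ct^{-\alpha+\delta}.\tag{15}$$

**Step 6 (half-line mass and half-line energy).** This step relates $p_2$ to the mass on the left and bounds the quantity that will be monotone. Let $M_c=\int\psi_cu^2$. By (10), (11), $\int\psi_cT^2=M(Q)+O(t^{-\alpha+\delta})$, and
$$\int\psi_cT\varepsilon=\sigma p_2-\sigma\int(1-\psi_c)Q_2\varepsilon+\int\psi_cQ_1\varepsilon=\sigma p_2+O(t^{-\frac{\alpha-\delta}2}N).$$
Since $t^{-(\alpha-\delta)/2}N\le N^2+t^{-\alpha+\delta}$,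
$$2\sigma p_2=M_c-M(Q)+O(N^2+t^{-\alpha+\delta}).\tag{16}$$
Let
$$e(u)=\tfrac12u_y^2-\tfrac16u^6+\tfrac12u^2,\qquad W=\int\psi\,e(u)-\tfrac12M(Q),\qquad X=\int fT_y\varepsilon .$$
By (10), (11), $|e(Q_j)|\le CQ_j^2$ and $E(Q_2)=0$, we have $\int\psi e(T)-\frac12M(Q)=O(t^{-\alpha+\delta})$. The linear term of $W$ in $\varepsilon$ is, after integrating by parts with $-\psi'=f$,
$$\int\varepsilon\big[fT_y+\psi(T-T''-T^5)\big]=X+\sum_j\sigma_j(1-\lambda_j^{-2})\int\psi Q_j\varepsilon-\int\psi I\varepsilon .$$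
Here $\int\psi Q_2\varepsilon=p_2+O(t^{-(\alpha-\delta)/2}N)$ and $\int\psi Q_1\varepsilon=O(t^{-(\alpha-\delta)/2}N)$ by (11), so the linear term is $X+O(\nu|p_2|+\nu t^{-(\alpha-\delta)/2}N+t^{-\alpha+\delta}N)$. The higher-order terms are $O(N^2)$. By (10), $|X|\le Ct^{-(\alpha-\delta)/2}N$. Together with (15),
$$|X|\le C(N^2+t^{-\alpha+\delta}),\qquad|W|\le C(\nu+|p_2|)|p_2|+Ct^{-\alpha+\delta}.\tag{17}$$
In particular $W,X\to0$, and by (16) $M_c\to M(Q)$.

## Local mass, local energy, and the first rates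

**Step 7 (two flux identities).** This step computes how $M_c$ and $W$ change. For $H^5$ solutions of (7), the computation made above for the mass, with the extra term $\frac\kappa tu_y$, gives
$$\frac d{dt}\int\psi_cu^2=\int f_c\Big(3u_y^2+\big(1+\tfrac\kappa t\big)u^2-\tfrac53u^6\Big)-\int f_c''u^2.\tag{18}$$
For the energy we claim
$$\frac{dW}{dt}=F(u)+\frac\kappa t\int fe(u),\qquad F(u)=\tfrac12\mathcal M(u_y)+\tfrac12\mathcal M(u)+\mathcal N(u),\tag{19}$$
$$\mathcal M(g)=\int f(3g_y^2+g^2)-\int f''g^2,\qquad\mathcal N(u)=\int f\big(-u^6+\tfrac12u^{10}-10u^4u_y^2\big)+\tfrac16\int f''u^6 .$$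
Put $w=u_{yy}+u^5$. Without the $\kappa$ terms $u_t=u_y-w_y$, and
$$\frac d{dt}\int\psi(\tfrac12u_y^2-\tfrac16u^6)=\int f(\tfrac12u_y^2-\tfrac16u^6)+\int\psi(-u_yw_{yy}+u^5w_y).$$
In the last integral, $-\int\psi u_yw_{yy}=-\int fu_yw_y+\int\psi u_{yy}w_y$. Then $\int\psi(u_{yy}+u^5)w_y=\int\psi ww_y=\frac12\int fw^2$. So the right side is $\int f(\frac12u_y^2-\frac16u^6-u_yw_y+\frac12w^2)$. Now
$$-\int fu_yu_{yyy}=\int fu_{yy}^2-\tfrac12\int f''u_y^2,\qquad\int fu_{yy}u^5=\tfrac16\int f''u^6-5\int fu^4u_y^2 .$$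
Another $-5\int fu^4u_y^2$ comes from $-\int fu_y(u^5)_y$. In total we have
$$\tfrac12\int f(3u_{yy}^2+u_y^2)-\tfrac12\int f''u_y^2+\int f(-\tfrac16u^6+\tfrac12u^{10}-10u^4u_y^2)+\tfrac16\int f''u^6 .$$
Add one half of the $\kappa$-free analogue of (18) for $\psi$, which is $\frac12\mathcal M(u)-\frac56\int fu^6$. The sum is $F(u)$. The $\kappa$ part is $\frac\kappa t\int\psi\,\partial_ye(u)=\frac\kappa t\int fe(u)$.

**Step 8 (positivity of $\mathcal M$).** This step makes the quadratic part of (19) coercive. Put $k=\sqrt f\,g$ and $r=(\sqrt f)'/\sqrt f=-\vartheta\tanh\vartheta y$. Then $\int fg_y^2=\int(k'-rk)^2=\int k'^2+\int(r'+r^2)k^2$ and $f''/f=4r^2+2r'$. Since $r'-r^2=-\vartheta^2(\operatorname{sech}^2+\tanh^2)(\vartheta y)=-\vartheta^2$,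
$$\mathcal M(g)=3\int k'^2+\int(1+r'-r^2)k^2=3\int k'^2+(1-\vartheta^2)\int k^2\ge c_0\int f(g^2+g_y^2),\qquad g\in H^1.\tag{20}$$
The last inequality uses $\sqrt f\,g_y=k'-rk$. For $\vartheta=1$ the margin $1-\vartheta^2$ disappears; this is why $\delta>0$.

**Step 9 (first monotonicity).** This step gives a first decay rate for $p_2$ and $N$. By $|f''|\le Cf$, $\mathcal N(u)\ge-C\int f(u^6+u^4u_y^2)$. By (12) and $\|\varepsilon\|_{L^\infty}\le CN\to0$, for $R$ large and then $t$ large $|u|$ is as small as we wish on $|y|\le\frac\alpha2\log t-R$, while elsewhere $f\le C_Rt^{-\alpha+\delta}$. Hence $\mathcal N(u)\ge-\frac{c_0}8\int f(u^2+u_y^2)-Ct^{-\alpha+\delta}$, and the same holds for the smooth approximations $u_n$ with $n$ large on compact time intervals. Also $|\frac\kappa t\int fe(u)|\le\frac Ct\int f(u^2+u_y^2)$. Apply (19) to $u_n$, drop $\frac12\mathcal M(u_{n,y})\ge0$, integrate in time and let $n\to\infty$; then let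 the upper endpoint tend to infinity, using $W\to0$ and $\alpha-\delta>1$:
$$\int_t^\infty\!\!\int f(u^2+u_y^2)\,dy\,ds\le C\big(|W(t)|+t^{-\beta+\delta}\big).\tag{21}$$
The integrated form of (18) holds for $u$, and its right side is continuous in time, so $M_c$ is $C^1$ and $|\dot M_c|\le C\int_{|y|\le1}(u^2+u_y^2)\le C\int f(u^2+u_y^2)$. Since $M_c\to M(Q)$, $|M_c-M(Q)|\le C(|W|+t^{-\beta+\delta})$. With (15)–(17), $|p_2|\le C(\nu+|p_2|)|p_2|+Ct^{-\beta+\delta}$. Since $\nu,p_2\to0$ the first term is absorbed, and (15) then bounds $N$: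
$$|p_2|\le Ct^{-\beta+\delta},\qquad N^2\le Ct^{-\beta+\delta}.\tag{22}$$

**Step 10 (a rate for $\nu$, and improved rates).** This step uses the assumption that the positions are known up to $O(1)$. Let $\tau=t^{(\beta-\delta)/4}\le t$. On $[t,t+\tau]$, (13) and (22) give $|\dot\lambda_j|+|m_j|\le Ct^{-(\beta-\delta)/2}$. Integrate $\dot y_j=\lambda_j^{-2}-1-\frac\kappa s+m_j$ over $[t,t+\tau]$. By (8), $y_j(t+\tau)-y_j(t)=O(1)$, and $\lambda_j^{-2}(s)=\lambda_j^{-2}(t)+O(\tau t^{-(\beta-\delta)/2})$, so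
$$\tau(\lambda_j^{-2}(t)-1)=O(1)+O(\tau/t)+O(\tau t^{-\frac{\beta-\delta}2})+O(\tau^2t^{-\frac{\beta-\delta}2})=O(1).$$
Thus $\nu\le C\tau^{-1}$. Insert this and (22) in (15), (17), (13), recalling $\beta\le1$, $\delta\le\beta/100$, $\alpha=1+\beta$:
$$\nu\le Ct^{-\frac\beta4+\frac\delta4},\qquad N^2+|W|+|X|\le Ct^{-\frac{5\beta}4+2\delta},\qquad\ell+m\le Ct^{-\frac{5\beta}8+\delta}.\tag{23}$$
Indeed $\nu|p_2|\le Ct^{-\frac{5\beta}4+\frac{5\delta}4}$, $p_2^2\le Ct^{-2\beta+2\delta}$, and $t^{-\alpha+\delta}=t^{-1-\beta+\delta}$ is smaller than both bounds in which it enters.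

## Removing the soliton tails from the monotonicity formula

To justify (5), we need the part of $\varepsilon$ near $y=0$ to satisfy $\int_t^\infty\int_{|y|\le1}(\varepsilon^2+\varepsilon_y^2)=o(t^{-\beta})$, since the main term $4\int_t^\infty a_1a_2$ has size at least $ct^{-\beta}$. The sensible first attempt is to use (21) directly, and it stops exactly here. The left side of (21) contains the tails of the solitons. On $|y|\le1$ we shall see in Step 12 that $T\approx T_0=a_1e^y+\sigma a_2e^{-y}$ in $C^1$, and $T_0^2+T_0'^2=2a_1^2e^{2y}+2a_2^2e^{-2y}\ge ct^{-\alpha}$. So even for $\varepsilon=0$ the double integral is at least $ct^{-\beta}$. The pointwise bound (23) does not help either: integrating $N^2\le Ct^{-5\beta/4+2\delta}$ in time does not give $o(t^{-\beta})$.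

So one expands $F(T+\varepsilon)$ and keeps only the part quadratic in $\varepsilon$. Two things must then be small. The term $F(T)$ is small by an algebraic cancellation. The term linear in $\varepsilon$ has the form $\int\varepsilon Z$, with $|Z|\le Cfq$, and Young's inequality gives only $\eta\int f\varepsilon^2+C_\eta t^{-\alpha+\delta}$, which after integration is $t^{-\beta+\delta}$ again. What gets past this point is that $\int\varepsilon Z$ is, up to small errors, the time derivative of $X$. One therefore uses the monotonicity of $W-X$.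

**Step 11 (second monotonicity).** This step proves
$$\int_t^\infty\!\!\int f(\varepsilon^2+\varepsilon_y^2)\,dy\,ds\le Ct^{-\frac{5\beta}4+2\delta}.\tag{24}$$
Apply (19) on $[t_1,t_2]$ to $u_n=T+\varepsilon_n$, where $T$ is the decomposition of $u$, so that $\varepsilon_n\to\varepsilon$ in $C([t_1,t_2],H^1)$. Expand $F(T+\varepsilon_n)$, drop $\frac12\mathcal M(\varepsilon_{n,y})\ge0$, move derivatives in the cross terms onto $T$, and let $n\to\infty$ (all remaining terms are $H^1$-continuous):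
$$W(t_2)-W(t_1)\ge\int_{t_1}^{t_2}\Big[F(T)+D+\tfrac12\mathcal M(\varepsilon)+\mathrm{Rem}+\tfrac\kappa t\int fe(u)\Big]dt,$$
$$D=\int\varepsilon P(T)+\mathcal N'(T)\varepsilon,\qquad P(g)=3(fg'')''-4(fg')'+(f''g')'+fg-f''g,$$
$$\mathrm{Rem}=\mathcal N(T+\varepsilon)-\mathcal N(T)-\mathcal N'(T)\varepsilon .$$
Here $P$ collects $3(fg'')''-(fg')'+(f''g')'$ from $\frac12\mathcal M(u_y)$ and $-3(fg')'+fg-f''g$ from $\frac12\mathcal M(u)$.

Let $\eta>0$ be a small constant and $\mathcal E(t)=t^{-\alpha-\frac\beta4+2\delta}$. By (23), each of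
$$\nu t^{-\alpha+\delta},\ \nu^2t^{-\alpha+\delta},\ Nt^{-\alpha+\delta},\ N^2t^{-\alpha+\delta},\ (\ell+m)t^{-\alpha+\delta},\ (\ell^2+m^2)t^{-\alpha+\delta},\ t^{-1-\alpha+\delta},\ t^{-2-\alpha+\delta},\ t^{-2\alpha+2\delta}$$
is $O(\mathcal E)$.

**Step 11(i): $F(T)=O(\mathcal E)$.** This is the algebraic cancellation. The function $v(s,y)=Q_j(y-(\lambda_j^{-2}-1)s)$ solves (7) with $\kappa=0$, so (19) at $s=0$ gives $F(Q_j)=-(\lambda_j^{-2}-1)\int\psi\,\partial_ye(Q_j)=(1-\lambda_j^{-2})\int fe(Q_j)=O(\nu t^{-\alpha+\delta})$. Also $F(\sigma Q_2)=F(Q_2)$. The difference $F(T)-F(Q_1)-F(Q_2)$ is $O(\int fQ_1Q_2q^4)=O(\sup(fq^2)\int Q_1Q_2)=O(t^{-2\alpha+2\delta})$, from $\mathcal N$, plus $\sigma$ times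
$$\int f(3Q_1''Q_2''+4Q_1'Q_2'+Q_1Q_2)-\int f''(Q_1'Q_2'+Q_1Q_2).$$
On $[y_2,y_1]$, $Q_j''=\lambda_j^{-2}Q_j-Q_j^5=Q_j+O(\nu Q_j+Q_j^5)$. From $0\le Q+Q'\le CQ^5$ on $[0,\infty)$ and evenness, $Q_1'=Q_1+O(\nu Q_1+Q_1^5)$ and $Q_2'=-Q_2+O(\nu Q_2+Q_2^5)$. Since $3-4+1=0$ and $-1+1=0$, both integrands are $O(fQ_1Q_2(\nu+q^4))$ there and contribute $O(\nu t^{-\alpha+\delta}+t^{-2\alpha+2\delta})$. Outside $[y_2,y_1]$, which contains $0$, $f\le Ct^{-\alpha+\delta}$ and the integrands are $O(fQ_1Q_2)$, contributing $O(t^{-2\alpha+2\delta})$.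

**Step 11(ii): $D=\int\varepsilon Z+O(\eta\int f\varepsilon^2+C_\eta\mathcal E)$ with $Z=3f''T+(2f'+f''')T'$.** This isolates the bad linear term. Write $Q_j''=Q_j+r_j$ with $r_j=(\lambda_j^{-2}-1)Q_j-Q_j^5$, so $|r_j^{(k)}|\le C(\nu Q_j+Q_j^5)$ for the finitely many $k$ we need. Then
$$3(fQ_j'')''=3f''Q_j+6f'Q_j'+3fQ_j+3fr_j+3(fr_j)'',$$
$$-4(fQ_j')'=-4f'Q_j'-4fQ_j-4fr_j,\qquad(f''Q_j')'=f'''Q_j'+f''Q_j+f''r_j,$$
and adding $fQ_j-f''Q_j$,
$$P(Q_j)=3f''Q_j+(2f'+f''')Q_j'+\big[3(fr_j)''-fr_j+f''r_j\big],$$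
where the bracket is $O(f(\nu Q_j+Q_j^5))$. By (10), $\int|\varepsilon|f(\nu q+q^5)\le\eta\int f\varepsilon^2+C_\eta\nu^2t^{-\alpha+\delta}+CNt^{-\alpha+\delta}$. Also $|\mathcal N'(T)\varepsilon|\le C\int fq^5(|\varepsilon|+|\varepsilon_y|)\le CNt^{-\alpha+\delta}$.

**Step 11(iii): $\dot X=\int\varepsilon Z+O(\eta\int f\varepsilon^2+C_\eta\mathcal E)$.** This shows that $X$ produces the same linear term. Since $\varepsilon\in C^1(H^{-2})$ and $fT'$ is $C^1$ in time with values in $H^2$, $\dot X=\int f(T_t)'\varepsilon+\langle fT',\varepsilon_t\rangle$. We go through the terms.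

- Since $(T_t)'=-\sum\sigma_j(\ell_j(\Lambda Q_j)'+\dot y_jQ_j'')$ and $|\dot y_j|\le C(\nu+m+t^{-1})$, the first integral is at most $\eta\int f\varepsilon^2+C_\eta(\ell^2+m^2+\nu^2+t^{-2})t^{-\alpha+\delta}$.
- The terms $\varepsilon_y-\varepsilon_{yyy}$ give $\int\varepsilon[-(fT')'+(fT')''']$. From $Q_j''=Q_j+r_j$, $Q_j'''=Q_j'+r_j'$, $Q_j''''=Q_j+r_j+r_j''$,
$$-(fQ_j')'+(fQ_j')'''=3f''Q_j+(2f'+f''')Q_j'+3f''r_j+3f'r_j'+fr_j''.$$
The $r_j$ terms are bounded as in (ii), and the rest sums to $\int\varepsilon Z$.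
- The term $\frac\kappa t\varepsilon_y$ gives at most $\frac Ct\int fq|\varepsilon|\le\eta\int f\varepsilon^2+C_\eta t^{-2-\alpha+\delta}$.
- $|\int(fT')'(u^5-T^5)|\le C\int fq(q^4|\varepsilon|+|\varepsilon|^5)\le CNt^{-\alpha+\delta}+CN^3\int f\varepsilon^2$.
- $|\int(fT')'I|\le C\int fq^4Q_1Q_2\le Ct^{-2\alpha+2\delta}$.
- The modulation terms are at most $C(\ell+m)\sum_j\int fq\,\omega_jQ_j\le C(\ell+m)t^{-\alpha+\delta}$.

**Step 11(iv): remainders.** This bounds what is left. In each term of $\mathrm{Rem}$ use $|T|+|T_y|\le Cq$ and the boundedness of $q,\varepsilon$ (for the tenth power). This gives $|\mathrm{Rem}|\le C\int f(q+|\varepsilon|)^4(\varepsilon^2+\varepsilon_y^2)$. Split at $|y|=\frac\alpha2\log t-R$ with $R=R(\eta)$ and use (12): inside, $(q+|\varepsilon|)^4$ is small; outside, $f\le C_Rt^{-\alpha+\delta}$. So $|\mathrm{Rem}|\le\eta\int f(\varepsilon^2+\varepsilon_y^2)+C_\eta t^{-\alpha+\delta}N^2$. Moreover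 $|\frac\kappa t\int fe(u)|\le\frac Ct\big(t^{-\alpha+\delta}+\int f(\varepsilon^2+\varepsilon_y^2)\big)$.

**Step 11(v): conclusion.** Subtract the integrated form of (iii). The terms $\int\varepsilon Z$ cancel. By (i)–(iv) and (20), with $\eta$ small and $t_1$ large,
$$(W-X)(t_2)-(W-X)(t_1)\ge\int_{t_1}^{t_2}\Big(c\int f(\varepsilon^2+\varepsilon_y^2)-C\mathcal E\Big)dt .$$
Let $t_2\to\infty$. We have $W-X\to0$, $|W-X|(t_1)\le Ct_1^{-\frac{5\beta}4+2\delta}$ by (23), and $\int_t^\infty\mathcal E\le Ct^{-\frac{5\beta}4+2\delta}$ since $\alpha+\frac\beta4-2\delta=1+\frac{5\beta}4-2\delta$. This is (24).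

## The lower bound for $p_2$

**Step 12.** This step makes the hand computation (5) rigorous. Let $a_1=Ae^{-y_1}$ and $a_2=Ae^{y_2}$, so $ct^{-\alpha/2}\le a_j\le Ct^{-\alpha/2}$. On $|y|\le1$, $Q_1=\lambda_1^{-1/2}Ae^{-(y_1-y)/\lambda_1}(1+o(1))$, and $|(y_1-y)(1-\lambda_1^{-1})|\le C\nu\log t\to0$ by (23). So $Q_1=a_1e^y(1+o(1))$, and $Q_1'=Q_1+O(\nu Q_1+Q_1^5)$. Likewise $Q_2=a_2e^{-y}(1+o(1))$ and $Q_2'=-Q_2+O(\nu Q_2+Q_2^5)$. Hence on $|y|\le1$, in $C^1$,
$$T=T_0+o(t^{-\alpha/2}),\qquad T_0=a_1e^y+\sigma a_2e^{-y}.$$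
Insert $u=T+\varepsilon$ in (18) and use (5). With $n(t)=\|\varepsilon\|_{H^1(|y|\le1)}$, the $\frac\kappa t$ and $u^6$ terms are $o(t^{-\alpha})+O(n^2)$, and
$$\dot M_c=-4\sigma a_1a_2+o(t^{-\alpha})+O(t^{-\alpha/2}n+n^2).$$
Since $f\ge c$ on $|y|\le1$, (24) bounds $\int_t^\infty n^2$, and Cauchy–Schwarz gives
$$\int_t^\infty(s^{-\alpha/2}n+n^2)\,ds\le C\big(t^{-\frac\beta2}t^{-\frac{5\beta}8+\delta}+t^{-\frac{5\beta}4+2\delta}\big)=o(t^{-\beta}).$$
Since $M_c\to M(Q)$, $M_c-M(Q)=4\sigma\int_t^\infty a_1a_2\,ds+o(t^{-\beta})$. In (16) the error $N^2+t^{-\alpha+\delta}$ is $o(t^{-\beta})$ by (23), so $p_2=2\int_t^\infty a_1a_2\,ds+o(t^{-\beta})$. As $a_1a_2\ge ct^{-\alpha}=ct^{-1-\beta}$,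
$$p_2(t)\ge c_1t^{-\beta}\quad\text{for }t\text{ large},\qquad c_1>0.\tag{25}$$
The sign $\sigma$ has dropped out.

## The scaling law of the left soliton

**Step 13 (pairing with the truncated $\rho$).** This step derives the evolution of $\lambda_2$ announced at the start. Let $R(t,y)=\rho\big(\frac{y-y_2}{\lambda_2}\big)$. Then $R_y=\lambda_2^{-1/2}\Lambda Q_2$, $R$ is bounded, $R(+\infty)=0$, $R(-\infty)=\frac12\int Q$. Since $|\rho|\le C(1+y)Q(y)$ for $y\ge0$, $|R|\le C\omega_2Q_2$ for $y\ge y_2$. Let $\chi$ be smooth, $\chi=1$ on $[-1,\infty)$, $\chi=0$ on $(-\infty,-2]$, $\chi_t(y)=\chi(y/t)$, and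
$$J(t)=\int\varepsilon R\chi_t,\qquad|J|\le N\|R\chi_t\|_{L^2}\le CNt^{1/2}\le Ct^{\frac12-\frac{5\beta}8+\delta}.\tag{26}$$
The functions $\partial_y^k\chi_t$ ($k\ge1$) and $\partial_t\chi_t$ are supported in $[-2t,-t]$, with $|\partial_y^k\chi_t|\le Ct^{-k}$ and $|\partial_t\chi_t|\le Ct^{-1}$. So $\|R\,\partial_y^k\chi_t\|_{L^2}\le Ct^{\frac12-k}$ and $\|R\,\partial_t\chi_t\|_{L^2}\le Ct^{-1/2}$. On $y\le-t$ we have $|y-y_j|\ge|y|-C\log t$, so $Q_1,Q_2,\Lambda Q_j,R_y$ and their derivatives are bounded there by $Ce^{-|y|/2}$. Terms in which one of these functions is multiplied by $1-\chi_t$ or by a derivative of $\chi_t$ are therefore $O(e^{-t/4})$; we call them exponentially small.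

$J$ is $C^1$, as a pairing of $C^1(H^{-2})$ with $C^1(H^2)$. We compute $\dot J$ from (9).

**Linear terms.** They give the main term. They are
$$\int\varepsilon\big[-(R\chi_t)_y+(R\chi_t)_{yyy}\big]+\int(u^5-T^5)(R\chi_t)_y .$$
The main part is $\int\varepsilon(-R_y+R_{yyy}+5Q_2^4R_y)$. By (6), translated and with $\lambda=\lambda_2$, and by (8), it equals
$$\lambda_2^{-1/2}\int\varepsilon\big[2\lambda_2^{-2}Q_2+(\lambda_2^{-2}-1)\Lambda Q_2\big]=2\lambda_2^{-5/2}p_2 .$$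
The errors are: $\int\varepsilon R\,\partial_y\chi_t=O(Nt^{-1/2})$; $\int\varepsilon R\,\partial_y^3\chi_t=O(Nt^{-5/2})$; $\int(u^5-T^5-5T^4\varepsilon)(R\chi_t)_y=O(N^2)$; $5\int(T^4-Q_2^4)\varepsilon R_y\chi_t=O(N\|\omega_2Q_1Q_2q^3\|_{L^2})=O(Nt^{-\alpha+\delta})$; and exponentially small terms (those with $3R_{yy}\partial_y\chi_t$, $3R_y\partial_y^2\chi_t$, $5T^4R\,\partial_y\chi_t$, and the replacement of $\chi_t$ by $1$). The term $\frac\kappa t\varepsilon_y$ gives $-\frac\kappa t\int\varepsilon(R_y\chi_t+R\,\partial_y\chi_t)=O(Nt^{-3/2})$ up to exponentially small terms, since $(\varepsilon,\Lambda Q_2)=0$.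

**Interaction.** This is the term with $I_y$: $\int I(R\chi_t)_y=O(\|I\|_{L^1})=O(t^{-\alpha+\delta})$.

**Modulation terms with $j=2$.** Here (2) enters:
$$\sigma\ell_2\int\Lambda Q_2\,R=\sigma\ell_2\lambda_2^{1/2}\int R_yR=-\frac\sigma8\Big(\int Q\Big)^2\lambda_2^{1/2}\ell_2,\qquad\sigma m_2\int Q_2'R=-\sigma m_2\lambda_2^{-1/2}\int Q_2\Lambda Q_2=0,$$
up to exponentially small terms.

**Modulation terms with $j=1$.** The far soliton is harmless, because $R$ decays to the right of $y_2$. The terms are bounded by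
$$C(\ell+m)\Big(\int_{y\ge y_2}\omega_1\omega_2Q_1Q_2+\int_{y<y_2}\omega_1Q_1\Big),\qquad\int_{y<y_2}\omega_1Q_1\le C(1+z)e^{-\mu z}\le Ct^{-\alpha+\delta},$$
so they are $O(t^{-\alpha+\delta})$.

**Time derivative of the weight.** We have $R_t=-(\dot y_2+\ell_2(y-y_2))R_y$. The $\dot y_2$ part is exponentially small, by $(\varepsilon,\Lambda Q_2)=0$. The $\ell_2$ part is $O(|\ell_2|N)=O(N^2+t^{-\alpha+\delta})$ by (13). Finally $\int\varepsilon R\,\partial_t\chi_t=O(Nt^{-1/2})$.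

Since $\lambda_2^{1/2}\ell_2=\lambda_2^{-1/2}\dot\lambda_2=2\frac d{dt}\lambda_2^{1/2}$, we have proved
$$\frac d{dt}\Big[J+\frac\sigma4\Big(\int Q\Big)^2\lambda_2^{1/2}\Big]=2\lambda_2^{-5/2}p_2+O\big(Nt^{-1/2}+N^2+t^{-\alpha+\delta}\big).\tag{27}$$

**Step 14 (contradiction).** This step integrates (27). By (23) the error is
$$O\big(t^{-\frac{5\beta}8-\frac12+\delta}+t^{-\frac{5\beta}4+2\delta}+t^{-1-\beta+\delta}\big)=o(t^{-\beta}),$$
because $\frac12-\frac{3\beta}8-\delta\ge\frac18-\delta>0$ and $\frac\beta4-2\delta>0$. (The cruder rate (22) would not do: for $\beta=1$ it bounds $Nt^{-1/2}$ only by $t^{-1+\delta/2}$. This is where the improvement in Step 10 pays for the cut-off.) With (25) and $\lambda_2\to1$, the right side of (27) is $\ge c_1t^{-\beta}$ for $t\ge t_4$. Integrating,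
$$J(t)+\frac\sigma4\Big(\int Q\Big)^2\lambda_2^{1/2}(t)\ge c_1\int_{t_4}^ts^{-\beta}ds-C .$$
The term with $\lambda_2$ is bounded.

If $\beta=1$, the case of the conjecture, the right side is $\ge c_1\log t-C\to\infty$, while $|J|\le Ct^{-\frac18+\delta}\to0$ by (26). This is a contradiction.

If $\beta<1$, the right side is $\ge ct^{1-\beta}-C$, while $|J|\le Ct^{\frac12-\frac{5\beta}8+\delta}=o(t^{1-\beta})$, because $(1-\beta)-\big(\frac12-\frac{5\beta}8+\delta\big)=\frac12-\frac{3\beta}8-\delta>0$. This is again a contradiction.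

So no solution satisfies (4), and the Theorem is proved. With $\alpha_1=1$, $\alpha_2=-1$ and $d_1=-d_2=\log(ct)$, it says that for $p=5$ there are no $c>0$, $\sigma\in\{-1,1\}$, $t_0>0$ and no $H^1$ solution $u$ on $[t_0,\infty)$ with $\|u(t)-(Q(\cdot-t-\log(ct))+\sigma Q(\cdot-t+\log(ct)))\|_{H^1}\to0$: the conjecture is true. $\blacksquare$
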